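\title{Integral gradients modulo $p$ and powers of elementary coordinates of the plane}

\begin{abstract}
Let $H\in\mathbb Q[X,Y]$ be a polynomial whose partial derivatives have integer coefficients. We ask whether the gradient of $H$ is congruent modulo a prime $p$ to the gradient of a sum of terms $a f^m/m$, where $a$ is an integer and $f$ is a coordinate of an automorphism in the elementary group $\mathrm{EA}_2(\mathbb Z)$. We prove that this is always so for odd $p$, and that it fails for $p=2$ and $H=X^3Y^3$. Modulo an integer $N\ge1$ the statement holds if and only if $N$ is odd, and for $p=2$ the space of obstructions is infinite-dimensional.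
\end{abstract}

\section{The question and the results}\label{sec:intro}

We write a polynomial automorphism of $\mathbb Z[X,Y]$ as a pair $F=(F_1,F_2)$ of polynomials, and we put $H\circ F=H(F_1,F_2)$. Let $\mathrm{EA}_2(\mathbb Z)$ be the group generated by the elementary automorphisms
\[
(X+a(Y),\,Y),\quad a\in\mathbb Z[Y],\qquad\text{and}\qquad (X,\,Y+b(X)),\quad b\in\mathbb Z[X].
\]
A \emph{coordinate} is a polynomial $f$ that equals $F_1$ or $F_2$ for some $(F_1,F_2)\in\mathrm{EA}_2(\mathbb Z)$. Subscripts $X$ and $Y$ denote partial derivatives, and $\nabla H=(H_X,H_Y)$. We say that $H\in\mathbb Q[X,Y]$ has \emph{integral gradient} if $H_X,H_Y\in\mathbb Z[X,Y]$. An \emph{admissible sum} is a polynomial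
\[
H'=\frac{a_1}{m_1}f_1^{m_1}+\dots+\frac{a_r}{m_r}f_r^{m_r}
\]
with integers $a_i$, positive integers $m_i$ and coordinates $f_i$. It has integral gradient, since $\nabla(f^m/m)=f^{m-1}\nabla f$. The following question comes from \cite{Berson}.

\medskip
\noindent\textbf{Question.} \emph{Let $p$ be a prime. Is there, for every $H\in\mathbb Q[X,Y]$ with integral gradient, an admissible sum $H'$ such that $H_X\equiv H'_X$ and $H_Y\equiv H'_Y$ modulo $p$?}
\medskip

In one variable there is nothing to ask: a polynomial $h\in\mathbb Q[X]$ with $h'\in\mathbb Z[X]$ is, up to a constant, a sum of terms $aX^m/m$. Admissible sums are what one obtains from these one-variable polynomials by elementary changes of coordinates and addition, and the question is whether this produces every integral gradient in two variables, at least modulo $p$. In terms of differential forms, the gradients in question are the closed forms $P\,dX+Q\,dY$ with $P,Q\in\mathbb Z[X,Y]$, because such a form is exact over $\mathbb Q$; one asks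 whether their reductions modulo $p$ are spanned by the forms $f^{m-1}\,df$.

Low degrees suggest the answer yes. If $1\le m<p$, the numbers $\binom ms$ are units modulo $p$ and $0,1,\dots,m$ are distinct modulo $p$, so by the Vandermonde determinant the powers $(Y+tX)^m=\sum_s\binom ms t^sX^sY^{m-s}$, $0\le t\le m$, span the forms of degree $m$ over $\mathbb F_p$. If $H$ has integral gradient and $\deg H<p$, then $p$ divides no denominator of a nonconstant term of $H$, and so linear coordinates settle the question for such $H$. In higher degree the linear coordinates run out, and polynomials such as $X^pY^p/p$ appear, with a denominator that is not visibly of one-variable origin. The guess turns out to be right for all primes but one.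

\begin{theorem}\label{thm:two}
For $p=2$ and $H=X^3Y^3$ there is no admissible sum $H'$ with $\nabla H\equiv\nabla H'\pmod 2$.
\end{theorem}

\begin{theorem}\label{thm:odd}
Let $p$ be an odd prime. For every $H\in\mathbb Q[X,Y]$ with integral gradient there is an admissible sum $H'$ with $\nabla H\equiv\nabla H'\pmod p$.
\end{theorem}

The reductions modulo $p$ of integral gradients form an $\mathbb F_p$-vector space $W\subset\mathbb F_p[X,Y]^2$, and those of admissible sums form a subspace $V$. We call $W/V$ the \emph{obstruction space}; the Question asks whether it is zero.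

\begin{theorem}\label{thm:supp}
\textup{(a)} Let $N\ge1$. Every $H\in\mathbb Q[X,Y]$ with integral gradient has an admissible sum $H'$ with $\nabla H\equiv\nabla H'\pmod N$ if and only if $N$ is odd.

\textup{(b)} For $p=2$ the obstruction space is infinite-dimensional over $\mathbb F_2$.
\end{theorem}

Section~\ref{sec:setup} describes generators of the obstruction space, grades them by a weight, and shows the method of proof of Theorem~\ref{thm:odd} on the first nontrivial weight for $p=3$. Section~\ref{sec:two} treats $p=2$. Sections~\ref{sec:rel}--\ref{sec:quad} prove Theorem~\ref{thm:odd} by studying the least weight $\Phi$ of a nonzero generator: first $\Phi$ is shown to be a power of $p$, then the generators of weight below $2\Phi$ are determined up to a few unknowns, and a last relation removes these. Section~\ref{sec:quad} ends with Theorem~\ref{thm:supp}(a).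

\section{Basic classes and their weights}\label{sec:setup}

In this section $p$ is any prime, $v(\cdot)$ is the $p$-adic valuation, and $\mathbb Z_{(p)}$ is the ring of rational numbers with denominator prime to $p$. It is convenient to allow such denominators. Put
\[
L=\{H\in\mathbb Q[X,Y]:\ H_X,H_Y\in\mathbb Z_{(p)}[X,Y]\},\qquad [H]=\nabla H\bmod p\in\mathbb F_p[X,Y]^2 .
\]
The set of all $[H]$ with $H\in L$ is still $W$: for $H\in L$ choose an integer $d\equiv1\pmod p$ such that $dH$ has integral gradient; then $[dH]=[H]$. The space $V$ is the $\mathbb F_p$-span of the elements $[f^m/m]$ with $f$ a coordinate and $m\ge1$, since coefficients in $\mathbb F_p$ lift to $\mathbb Z$. Let $\mathcal O=W/V$ be the obstruction space, and let $\langle H\rangle\in\mathcal O$ be the image of $[H]$. The map $H\mapsto\langle H\rangle$ is additive, and $\langle cH\rangle=(c\bmod p)\langle H\rangle$ for $c\in\mathbb Z_{(p)}$. For $a,i,j\ge0$ the polynomial $p^{-a}X^{p^ai}Y^{p^aj}$ lies in $L$, and we call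
\[
\langle a;i,j\rangle=\big\langle p^{-a}X^{p^ai}Y^{p^aj}\big\rangle\in\mathcal O
\]
a \emph{basic class} of \emph{level} $a$.

\begin{lemma}\label{lem:basic}
\textup{(a)} Let $H\in L$ and let $F\in\mathrm{EA}_2(\mathbb Z)$ or $F=(Y,X)$. If $\langle H\rangle=0$, then $\langle H\circ F\rangle=0$.

\textup{(b)} The basic classes span $\mathcal O$.

\textup{(c)} $\langle a;i,0\rangle=\langle a;0,j\rangle=0$ for all $a,i,j$.

\textup{(d)} $\langle a;i,j\rangle=0$ if and only if $\langle a;j,i\rangle=0$.
\end{lemma}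

\begin{proof}
(a) By the chain rule, $\nabla(H\circ F)$ is the product of the row vector $(H_X\circ F,H_Y\circ F)$ with the Jacobian matrix of $F$, which has entries in $\mathbb Z[X,Y]$. So $[H]\mapsto[H\circ F]$ is a well-defined linear map $W\to W$, and it suffices to see that $f\circ F$ is a coordinate when $f$ is one. Let $f$ be a component of $G\in\mathrm{EA}_2(\mathbb Z)$. If $F\in\mathrm{EA}_2(\mathbb Z)$, then $f\circ F$ is a component of $G\circ F$. If $F=\tau=(Y,X)$, then $f\circ\tau$ is a component of $\tau\circ G\circ\tau$, and conjugation by $\tau$ exchanges the two kinds of generators of $\mathrm{EA}_2(\mathbb Z)$.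

(b) Let $cX^mY^n$ be a nonconstant term of $H\in L$. Distinct monomials have distinct monomials as $X$-derivatives (or zero), and likewise for $Y$, so $cm,cn\in\mathbb Z_{(p)}$. If $p^a$ is the exact power of $p$ dividing $\gcd(m,n)$, then $cp^a\in\mathbb Z_{(p)}$, and the term is a $\mathbb Z_{(p)}$-multiple of $p^{-a}X^mY^n$. Constants have gradient $0$.

(c) For $i\ge1$ we have $p^{-a}X^{p^ai}=i\cdot X^{p^ai}/(p^ai)$, which is admissible; the same holds for $Y$, and for $i=0$ the polynomial is constant.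

(d) Apply (a) with $F=(Y,X)$.
\end{proof}

Our relations between basic classes come from substituting $Y+X^l$ for $Y$ and expanding. To use them one must order the basic classes so that an expansion is triangular. The degree in $Y$ is the right order within level $0$, but it does not compare levels correctly. In $(Y+b)^K/K$, with $b=X^l$, the term $\frac1K\binom K{p^a}b^{p^a}Y^{K-p^a}$ has denominator $p^a$ when $a\le v(K)$, and it is the first term with this denominator. These first terms are the ones to be put on the same footing. So we define the \emph{weight} of $\langle a;i,j\rangle$ to be $p^a(j+1)$, the degree in $Y$ plus $p^a$. All $i$ are treated at once: for $u\ge1$ and $0\le a\le v(u)$ let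
\[
\lambda_a^u:\mathbb F_p[X]\to\mathcal O,\qquad \lambda_a^u(X^i)=\langle a;\,i,\,u/p^a-1\rangle,
\]
be the $\mathbb F_p$-linear map that collects the basic classes of level $a$ and weight $u$. By Lemma~\ref{lem:basic}(b), $\mathcal O=0$ if and only if all $\lambda_a^u$ are zero.

\begin{example}[weights up to $2p$]\label{ex:low}
Let $b=X^l$ and $K\ge2$. The class of
\[
\frac{(Y+b)^K}K=\frac{Y^K}K+bY^{K-1}+\sum_{s=2}^{K-1}\frac1K\binom Ks b^sY^{K-s}+\frac{b^K}K
\]
is zero, and so are the classes of $Y^K/K$ and $b^K/K$. For $K<2p$ the middle coefficients lie in $\mathbb Z_{(p)}$: either $p\nmid K$, or $K=p$ and $p\mid\binom ps$. Induction on $K$ gives $\langle0;l,j\rangle=0$ for all $l$ and all $j\le 2p-2$. A basic class of level $a\ge1$ and weight below $2p$ has $j=0$. Hence $\lambda_a^u=0$ for all $u<2p$.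

For $K=2p$ we have $\frac1K\binom Ks=\frac1s\binom{K-1}{s-1}$, so only $s=p$ produces a denominator $p$, and $\binom{2p-1}{p-1}=\prod_{k=1}^{p-1}\frac{p+k}k\equiv1\pmod p$. The relation becomes
\begin{equation}\label{eq:2p}
\lambda_0^{2p}(b)+\lambda_1^{2p}(b)=0 .
\end{equation}
This ties $X^lY^{2p-1}$ to $X^{pl}Y^p/p$ and determines neither. Powers of the single coordinate $Y+X^l$ give no further direct information on weight $2p$.
\end{example}

\begin{example}[$p=3$, weight $6$]\label{ex:three}
We show that $\lambda_0^6=\lambda_1^6=0$ for $p=3$. The idea is to go up to higher weights, where $\lambda^6_0$ reappears evaluated at $b^3$. By Example~\ref{ex:low}, level-$0$ terms of degree at most $4$ in $Y$ have class zero; we write them as dots. First,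
\[
\tfrac17(Y+b)^7=\tfrac17Y^7+bY^6+3b^2Y^5+\cdots
\]
gives $\lambda_0^7=0$. Next, symmetry supplies new polynomials of class zero: $\langle0;i,j\rangle=0$ for $i\le4$ and all $j$, by Lemma~\ref{lem:basic}(d). In particular $\langle X^iY^8\rangle=0$ for $i\le4$, and Lemma~\ref{lem:basic}(a) lets us substitute:
\[
X^i(Y+b)^8=X^iY^8+8X^ibY^7+28X^ib^2Y^6+56X^ib^3Y^5+\cdots .
\]
With $N_0=\lambda_0^8$ and $N_1=\lambda_0^6$ this reads $N_0(X^ib)=2N_1(X^ib^3)$ for $0\le i\le4$. The two maps see $b$ through different powers of $p$, and this separates them. The pairs $(i,b)=(3,X^l)$ and $(0,X^{l+1})$ have the same right-hand side $2N_1(X^{3l+3})$, so $N_0(X^{l+3})=N_0(X^{l+1})$ for all $l\ge0$. Since $N_0(X^m)=\langle0;m,7\rangle=0$ for $m\le4$, we get $N_0=0$. Then $N_1(X^{i+3l})=0$ for $i=0,1,2$ and all $l$, so $N_1=0$. Finally $\lambda_1^6=0$ by \eqref{eq:2p}.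
\end{example}

The example used the factors $X^i$ for $i=0,1,2,3$, and they were available because the weight $6$ is at least twice the power of $p$ that divides it. When the weight under study is itself a power of $p$, one factor is missing. For $p=2$ this happens already in weight $2p=4$, and there the relation \eqref{eq:2p} cannot be resolved.

\section{The prime $2$}\label{sec:two}

Let $p=2$. To prove that a class is nonzero we need a linear functional on $W$ that vanishes on $V$. Sums over the four points of $\mathbb F_2^2$ are natural candidates: such a sum is unchanged by a substitution that permutes the points, and it vanishes on a polynomial in one variable, each of whose values is counted twice. For $(P,Q)\in\mathbb F_2[X,Y]^2$ put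
\[
\theta(P,Q)=\sum_{(x,y)\in\mathbb F_2^2}(P_X+P_Y+Q_Y)(x,y)\in\mathbb F_2 ,
\]
so that $\theta[H]$ is the sum of the values of $H_{XX}+H_{XY}+H_{YY}$ modulo $2$. The combination of second derivatives is the one for which the extra terms in the chain rule cancel.

\begin{lemma}\label{lem:theta}
The functional $\theta$ satisfies $\theta[H\circ F]=\theta[H]$ for $H\in L$ and $F\in\mathrm{EA}_2(\mathbb Z)$, and it vanishes on $V$.
\end{lemma}

\begin{proof}
Let $F=(X+a(Y),Y)$ and $G=H\circ F$. Then $G_X=H_X\circ F$ and $G_Y=a'\cdot H_X\circ F+H_Y\circ F$, so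
\begin{align*}
G_{XX}&=H_{XX}\circ F,\\
G_{XY}&=a'\cdot H_{XX}\circ F+H_{XY}\circ F,\\
G_{YY}&=a''\cdot H_X\circ F+a'^2\cdot H_{XX}\circ F+2a'\cdot H_{XY}\circ F+H_{YY}\circ F .
\end{align*}
The sum of the three lines differs from $(H_{XX}+H_{XY}+H_{YY})\circ F$ by
\[
(a'+a'^2)\cdot H_{XX}\circ F+a''\cdot H_X\circ F+2a'\cdot H_{XY}\circ F .
\]
This takes the value $0$ at every point of $\mathbb F_2^2$: the coefficients of $a''$ are even because $m(m-1)$ is even, and $t+t^2=0$ for $t\in\mathbb F_2$. Since $F$ permutes $\mathbb F_2^2$, we get $\theta[G]=\theta[H]$. The expression $H_{XX}+H_{XY}+H_{YY}$ is symmetric in $X$ and $Y$, so the same holds for $(X,Y+b(X))$, and hence for all products of elementary automorphisms.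

For $H=X^m/m$ the expression is $(m-1)X^{m-2}$ (zero if $m=1$), a polynomial in $X$ alone, so $\theta[X^m/m]=0$; likewise $\theta[Y^m/m]=0$. Every $f^m/m$ with $f$ a coordinate is $(X^m/m)\circ F$ or $(Y^m/m)\circ F$ with $F\in\mathrm{EA}_2(\mathbb Z)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
For $H=X^iY^j$ the polynomials $H_{XX}$ and $H_{YY}$ have even coefficients, and $H_{XY}=ijX^{i-1}Y^{j-1}$. The sum $\sum_{x\in\mathbb F_2}x^k$ is $0$ for $k=0$ and $1$ for $k\ge1$. Therefore
\begin{equation}\label{eq:thetaval}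
\theta[X^iY^j]=1\quad\text{if and only if $i$ and $j$ are odd and at least $3$.}
\end{equation}
In particular $\theta[X^3Y^3]=1$, so $[X^3Y^3]\notin V$ by Lemma~\ref{lem:theta}.
\end{proof}

One obstruction produces infinitely many, because there is an operator on $W$ that preserves $V$ and lowers the level by one. For $P=\sum p_{k,l}X^kY^l$ and $Q=\sum q_{k,l}X^kY^l$ in $\mathbb F_2[X,Y]$ put
\[
\mathcal C(P,Q)=\Big(\sum p_{2k+1,2l}X^kY^l,\ \sum q_{2k,2l+1}X^kY^l\Big).
\]

\begin{lemma}\label{lem:cartier2}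
The map $\mathcal C$ is $\mathbb F_2$-linear, and for $f,g\in\mathbb F_2[X,Y]$
\[
\mathcal C(g^2P,g^2Q)=g\,\mathcal C(P,Q),\qquad \mathcal C(\nabla f)=0,\qquad \mathcal C(f\nabla f)=\nabla f .
\]
Moreover $\mathcal C(V)\subset V$ and $\mathcal C(W)\subset W$.
\end{lemma}

\begin{proof}
The first identity holds because $g^2=g(X^2,Y^2)$. The second holds because $f_X$ has no monomial of odd degree in $X$ and $f_Y$ has none of odd degree in $Y$. For a monomial $f=X^iY^j$ we have $f\nabla f=(iX^{2i-1}Y^{2j},\,jX^{2i}Y^{2j-1})$, which $\mathcal C$ maps to $(iX^{i-1}Y^j,\,jX^iY^{j-1})=\nabla f$. If $f=\sum_iM_i$ is a sum of monomials, then $f\nabla f=\sum_iM_i\nabla M_i+\nabla\big(\sum_{i<j}M_iM_j\big)$, and the third identity follows from the second.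

Let $f$ be a coordinate, reduced modulo $2$, so that $[f^m/m]=f^{m-1}\nabla f$. If $m=2m'$, then $f^{m-1}\nabla f=(f^{m'-1})^2f\nabla f$ is mapped to $f^{m'-1}\nabla f=[f^{m'}/m']$. If $m$ is odd, it is mapped to $f^{(m-1)/2}\mathcal C(\nabla f)=0$. Hence $\mathcal C(V)\subset V$. For $a\ge1$, the pair $[2^{-a}X^{2^ai}Y^{2^aj}]=(iX^{2^ai-1}Y^{2^aj},\,jX^{2^ai}Y^{2^aj-1})$ gives
\begin{equation}\label{eq:lower}
\mathcal C\big[2^{-a}X^{2^ai}Y^{2^aj}\big]=\big[2^{-(a-1)}X^{2^{a-1}i}Y^{2^{a-1}j}\big],\qquad \mathcal C[X^iY^j]=0 .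
\end{equation}
These elements span $W$ by the proof of Lemma~\ref{lem:basic}(b), so $\mathcal C(W)\subset W$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(b)]
The functionals $\theta_k=\theta\circ\mathcal C^k$, $k\ge0$, vanish on $V$ by Lemmas~\ref{lem:theta} and~\ref{lem:cartier2}. Let $E_j=[2^{-j}X^{3\cdot2^j}Y^{3\cdot2^j}]$. By \eqref{eq:lower}, $\mathcal C^kE_j=E_{j-k}$ for $k\le j$ and $\mathcal C^kE_j=0$ for $k>j$. We know $\theta(E_0)=1$. For $r\ge1$, $n=3\cdot2^r$ and $H=2^{-r}X^nY^n$ we have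
\[
H_{XX}=3(n-1)X^{n-2}Y^n,\qquad H_{XY}=3nX^{n-1}Y^{n-1},\qquad H_{YY}=3(n-1)X^nY^{n-2}.
\]
Only the point $(1,1)$ contributes, as $n>2$, and it gives $\theta(E_r)=1+0+1=0$. Hence $\theta_k(E_j)=1$ if $j=k$ and $\theta_k(E_j)=0$ otherwise, so the images of $E_0,E_1,E_2,\dots$ in $W/V$ are linearly independent.
\end{proof}

\section{The substitution relation and the separation lemma}\label{sec:rel}

We turn to Theorem~\ref{thm:odd}, which says that $\mathcal O=0$ for odd $p$. This section puts the two steps of Example~\ref{ex:three} in general form: the expansion, and the separation of maps that see $b$ through different powers of $p$. We recall Lucas's theorem: if $A=\sum A_jp^j$ and $B=\sum B_jp^j$ are the base-$p$ expansions of $A,B\ge0$, then $\binom AB\equiv\prod_j\binom{A_j}{B_j}\pmod p$. We use three consequences.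
\begin{itemize}
\item[(L1)] $\binom{p^ax}{p^ay}\equiv\binom xy\equiv\binom{p^ax+p^a-1}{p^ay+p^a-1}$ for $a,x,y\ge0$, since the lowest $a$ digits of the two entries agree.
\item[(L2)] $\binom A{p^j}\equiv A_j$.
\item[(L3)] If $A\equiv-1\pmod{p^r}$ and $\binom{A+B}B\not\equiv0$, then $p^r\mid B$. Indeed, suppose the lowest nonzero digit $\beta$ of $B$ is in position $j<r$. The digit of $A$ there is $p-1$ and no carry arrives from below, so the digit of $A+B$ in position $j$ is $\beta-1<\beta$, and $\binom{A+B}B\equiv0$.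
\end{itemize}

Let $K\ge1$, $n=v(K)$ and $c=K/p^n$. An integer $i\ge0$ is a \emph{multiplier for $K$} if $\langle n;i,c\rangle=0$, that is, if $p^{-n}X^{p^ni}Y^K$ has class zero. By Lemma~\ref{lem:basic}(c), $i=0$ is always a multiplier.

\begin{proposition}\label{prop:R}
Let $K,n,c$ be as above, let $i$ be a multiplier for $K$, and let $b=X^l$ with $l\ge0$. Then
\begin{equation}\label{eq:R}
\sum_{a=0}^n\ \sum_{u}\rho_a(K,u)\,\lambda_a^u\big(X^{p^{n-a}i}\,b^{\,s}\big)=0,\qquad s=1+\frac{K-u}{p^a},\tag{R}
\end{equation}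
where $u$ runs over the multiples of $p^a$ with $p^a\le u\le K$, and $\rho_a(K,u)\in\mathbb F_p$ is given by
\[
\rho_n(K,u)=\binom cs,\qquad \rho_a(K,u)=\begin{cases}\dfrac cs\dbinom{K/p^a-1}{s-1}&\text{if }a<n,\ p\nmid s,\\[2mm]0&\text{if }a<n,\ p\mid s.\end{cases}
\]
The coefficients have the following properties.
\begin{itemize}
\item[\textup{(R1)}] $\rho_a(K,K)=c$ for all $a\le n$.
\item[\textup{(R2)}] If $a<n$ and $\rho_a(K,u)\ne0$, then $v(u)\le n$.
\item[\textup{(R3)}] If $\rho_n(K,u)\neq0$, then $p^{v(u)}\mid K+p^n$.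
\end{itemize}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:basic}(a) the polynomial
\[
p^{-n}X^{p^ni}(Y+X^l)^K=\sum_{t=0}^Kp^{-n}\binom KtX^{p^ni+lt}\,Y^{K-t}
\]
has class zero, and so has its term $t=0$. Let $t\ge1$, let $a=\min(v(t),n)$ and write $t=p^as$. The monomial is $X^{p^a(p^{n-a}i+ls)}Y^{p^aj}$ with $j=K/p^a-s$. At level $a$ it has weight $u=p^a(j+1)=K-p^as+p^a$, which is the stated relation between $s$ and $u$; the range $1\le s\le K/p^a$ corresponds to $p^a\le u\le K$. If $a<n$, then $p\nmid s$, and $p^{-n}\binom Kt=p^{-a}\frac cs\binom{K-1}{t-1}$ with $\binom{K-1}{t-1}\equiv\binom{K/p^a-1}{s-1}$ by (L1). If $a=n$, then $\binom Kt=\binom{p^nc}{p^ns}\equiv\binom cs$ by (L1). This proves \eqref{eq:R}, and (R1) is the case $s=1$.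

For (R2) and (R3) put $A=u/p^a-1\equiv-1\pmod{p^{v(u)-a}}$. If $a<n$, the binomial coefficient is $\binom{A+B}B$ with $B=s-1=(K-u)/p^a$, so (L3) gives $p^{v(u)}\mid K-u$, hence $p^{v(u)}\mid K$. If $a=n$, it is $\binom{A+B}B$ with $B=s$, so (L3) gives $p^{v(u)}\mid p^ns=K+p^n-u$.
\end{proof}

In every application below, the terms of \eqref{eq:R} that are not already known to vanish have $s$ a power of $p$. Since $b\mapsto b^{p^e}$ is $\mathbb F_p$-linear on $\mathbb F_p[X]$, such a relation extends from monomials to all $b\in\mathbb F_p[X]$, and we use it in that form.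

\begin{lemma}[separation]\label{lem:sep}
Let $r\ge0$ and $I\ge2p^r-2$. Let $N_0,\dots,N_r$ be linear maps from $\mathbb F_p[X]$ to an $\mathbb F_p$-vector space such that $N_e(X^m)=0$ for all $e$ and all $m\le I$, and
\[
\sum_{e=0}^rN_e\big(X^ib^{p^e}\big)=0\qquad\text{for }0\le i\le I\text{ and all }b\in\mathbb F_p[X].
\]
Then $N_0=\dots=N_r=0$.
\end{lemma}

In Example~\ref{ex:three} we subtracted the relation for $(0,Xb)$ from the one for $(p,b)$, which removed $N_1$. To remove several maps at once we take an alternating sum. For a finite set $J$ of nonnegative integers write $\sigma_J=\sum_{e\in J}p^e$. For a finite set $J_0$ and any $d\ge0$,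
\begin{equation}\label{eq:alt}
\sum_{J\subset J_0}(-1)^{|J_0\setminus J|}\,X^{i+\sigma_J}\big(X^{|J_0\setminus J|}b\big)^{p^d}=X^ib^{p^d}\prod_{e'\in J_0}\big(X^{p^{e'}}-X^{p^d}\big),
\end{equation}
as one sees by expanding the product, and the right-hand side is zero if $d\in J_0$. We call the sum over $J\subset J_0$, with these signs, of the relations for the pairs $(i+\sigma_J,\,X^{|J_0\setminus J|}b)$ the \emph{alternating sum over $J_0$ at $(i,b)$}.

\begin{proof}[Proof of Lemma~\ref{lem:sep}]
First, $p+\dots+p^r\le 2p^r-2\le I$, because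
\[
(p-1)(2p^r-2)-(p^{r+1}-p)=(p-2)(p^r-1)\ge0 .
\]
We prove $N_e=0$ by induction on $e$. Suppose $N_{d}=0$ for $d<e$. Let $J_0=\{e+1,\dots,r\}$ and $0\le i<p^e$. The exponents $i+\sigma_J$ are at most $p^e-1+p^{e+1}+\dots+p^r\le p+\dots+p^r\le I$, so we may form the alternating sum over $J_0$ at $(i,b)$. By \eqref{eq:alt} the terms $N_d$ with $d>e$ drop out, and we get $N_e(X^ib^{p^e}D_e)=0$ with $D_e=\prod_{e'=e+1}^r(X^{p^{e'}}-X^{p^e})$. The polynomials $X^ib^{p^e}$ with $0\le i<p^e$ span $\mathbb F_p[X]$, so $N_e$ vanishes on the ideal generated by $D_e$. The polynomial $D_e$ is monic of degree $p^{e+1}+\dots+p^r\le I$, and $N_e$ vanishes on polynomials of smaller degree. Division with remainder by $D_e$ gives $N_e=0$.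
\end{proof}

\section{The least weight is a power of $p$}\label{sec:min}

From now on $p$ is odd and \emph{we assume $\mathcal O\ne0$}; a contradiction is reached in Section~\ref{sec:quad}. Let $\Phi$ be the least weight of a nonzero basic class, and write $\Phi=p^vc_0$ with $p\nmid c_0$. Thus $\lambda_a^u=0$ for $u<\Phi$, and $\lambda_a^\Phi\ne0$ for some $a\le v$. Lemma~\ref{lem:basic}(d) turns the minimality of $\Phi$ into information about all weights:
\begin{equation}\label{eq:Z}
\langle a;i,j\rangle=0\quad\text{for }a\le v,\ \ 0\le i\le\Phi/p^a-2\ \text{ and all }j.\tag{Z}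
\end{equation}
So these $i$ are multipliers for every $K$ with $v(K)=a$, and every $\lambda_a^u$ vanishes at $X^i$.

The relation \eqref{eq:R} for $K=\Phi$ and $i=0$ involves only $u=\Phi$, with $s=1$ and coefficient $c_0\not\equiv0$ at every level. It gives
\begin{equation}\label{eq:Estar}
\sum_{a=0}^v\lambda_a^\Phi=0 ,\tag{E$_*$}
\end{equation}
which generalizes \eqref{eq:2p}. To isolate $\lambda_a^\Phi$ for $a<v$ we need a relation with $v(K)=a$ in which it occurs at the top level, and by (R3) the first candidate is $K=\Phi+p^v-p^a$. That relation also involves the weights between $\Phi$ and $K$, so we study these first. For $u\ge1$ let $u^+=u+p^{v(u)}$, the next multiple of $p^{v(u)}$ after $u$, and put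
\[
w_e=\Phi+p^v-p^e\qquad(0\le e\le v).
\]
Then $w_0>w_1>\dots>w_v=\Phi$ and $v(w_e)=e$. If $\Phi<u<\Phi^+$, then $v(u)<v$. So every $u$ with $\Phi\le u<\Phi^+$ has $u^+\le\Phi^+$, with equality exactly when $u=w_{v(u)}$. In Example~\ref{ex:three}, $w_0=8$ and $w_1=6$, and the weight $7$ disappeared at once.

\begin{proposition}\label{prop:gap}
Let $0\le a<v$, $p^a\mid u$ and $\Phi\le u<\Phi+p^v$. Then $\lambda_a^u=0$ unless $u=w_e$ for some $e$ with $a\le e\le v$.
\end{proposition}

\begin{proof}
Call $(a,u)$ \emph{active} if $a<v$, $p^a\mid u$, $\Phi\le u<\Phi^+$ and $\lambda_a^u\ne0$. Suppose some active pair has $u^+<\Phi^+$. Let $\kappa<\Phi^+$ be the least value of $u^+$ on active pairs, and let $(a,u_0)$ be an active pair with $u_0^+=\kappa$ and $a$ as small as possible. Put $K=\kappa-p^a$. Then $v(K)=a$: if $v(u_0)=a$, then $K=u_0$, and if $v(u_0)>a$, then $p^{a+1}\mid\kappa$. Apply \eqref{eq:R} to $K$, with $n=a$, $c=\kappa/p^a-1$ and $0\le i\le I=\Phi/p^a-2$. A term $(a',u)$ with $\lambda_{a'}^u\neq0$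 has $\Phi\le u\le K<\Phi^+$, so it is active and $u^+\ge\kappa$. Assume also that its coefficient is nonzero.

If $a'<a$, then $v(u)\le a$ by (R2), so $u^+\le K+p^a=\kappa$. Then $u^+=\kappa$ at a level below $a$, contrary to the choice of $a$. So $a'=a$. By (R3), $p^{v(u)}\mid\kappa$, and $u<\kappa$, so $u^+\le\kappa$ and hence $u^+=\kappa$. Thus $u=\kappa-p^e$ with $e=v(u)$, and $s=(\kappa-u)/p^a=p^{e-a}$. Here $a\le e<v$, because $u\neq\Phi$.

Conversely, let $a\le e<v$ be such that $u=\kappa-p^e$ is positive with $v(u)=e$. Then $c=u/p^a+(p^{e-a}-1)$, whose digit in position $e-a$ is $u/p^e\bmod p$, so $\rho_a(K,u)=\binom c{p^{e-a}}\ne0$ by (L2). Put $N_{e-a}=\rho_a(K,u)\lambda_a^u$ for these $e$ and $N_{e-a}=0$ for the other $e$ with $a\le e<v$. The relation reads $\sum_{d=0}^rN_d(X^ib^{p^d})=0$ with $r=v-a-1$. We have $I\ge p^{r+1}-2\ge2p^r-2$, and $N_d(X^m)=0$ for $m\le I$ by \eqref{eq:Z}. Lemma~\ref{lem:sep} gives $N_d=0$ for all $d$. For $e=v(u_0)$ this says $\lambda_a^{u_0}=0$, a contradiction.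
\end{proof}

Now let $0\le a<v$ and apply \eqref{eq:R} to $K=w_a$, with $n=a$ and $c=p^{v-a}c_0+(p^{v-a}-1)$. By Proposition~\ref{prop:gap} only weights $u=w_e\le w_a$, that is $e\ge a$, can contribute. At a level $a'<a$, (R2) forces $e\le a$, so $u=K$, $s=1$ and the coefficient is $c\equiv-1$. At level $a$, the weight $u=w_e$ has $s=1+(p^e-p^a)/p^a=p^{e-a}$, and by (L2) the coefficient is the digit of $c$ in position $e-a$, which is $-1$ modulo $p$ for $e<v$ and $c_0$ modulo $p$ for $e=v$. Changing signs, we obtain for every multiplier $i$ for $w_a$ and all $b\in\mathbb F_p[X]$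
\begin{equation}\label{eq:Ea}
\sum_{a'<a}\lambda_{a'}^{w_a}\big(X^{p^{a-a'}i}b\big)+\sum_{e=a}^{v-1}\lambda_a^{w_e}\big(X^ib^{p^{e-a}}\big)-c_0\,\lambda_a^\Phi\big(X^ib^{p^{v-a}}\big)=0.\tag{E$_a$}
\end{equation}

\begin{proposition}\label{prop:power}
$\Phi=p^f$ with $f\ge1$, and $\lambda_f^\Phi=0$.
\end{proposition}

\begin{proof}
Suppose $c_0\ge2$. We show by induction on $a<v$ that $\lambda_a^{w_e}=0$ for $a\le e\le v$. By the induction hypothesis the first sum in \eqref{eq:Ea} vanishes. What remains has the form required in Lemma~\ref{lem:sep}, with $r=v-a$, $N_{e-a}=\lambda_a^{w_e}$ for $e<v$, $N_r=-c_0\lambda_a^\Phi$, and $I=\Phi/p^a-2=c_0p^r-2\ge2p^r-2$ by \eqref{eq:Z}. So all these maps vanish. In particular $\lambda_a^\Phi=0$ for $a<v$, and then $\lambda_v^\Phi=0$ by \eqref{eq:Estar}, contrary to the definition of $\Phi$. Hence $\Phi=p^f$ with $f=v$. Next, $\lambda_f^\Phi(X^i)=\langle f;i,0\rangle=0$ by Lemma~\ref{lem:basic}(c). Since some $\lambda_a^\Phi$ is nonzero, $f\geq1$.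
\end{proof}

\section{The case of a missing multiplier}\label{sec:power}

Now $\Phi=p^f$, $c_0=1$ and $w_e=2p^f-p^e$. At level $a<f$, with $q=p^{f-a}$, property \eqref{eq:Z} gives the multipliers $i\le q-2$ only, while the separation lemma asks for $i$ up to $2q-2$. Symmetry, applied to Proposition~\ref{prop:gap}, restores many of the larger ones. For $R\ge1$ and $q=p^R$ put
\[
\mathcal I_R=\{0,1,\dots,q-2\}\cup\{q+j:\ 0\le j<q-1-q/p\}.
\]

\begin{lemma}\label{lem:IR}
Let $0\le a<f$, $R=f-a$ and $i\in\mathcal I_R$. Then $\langle a;i,j\rangle=0$ for all $j$. In particular $i$ is a multiplier for $w_a$, and every $\lambda_a^u$ vanishes at $X^i$.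
\end{lemma}

\begin{proof}
For $i\le q-2$ this is \eqref{eq:Z}. For $q\le i<2q-1-q/p$ the class $\langle a;j,i\rangle$ has weight $u=p^a(i+1)$ with $\Phi<u<2p^f-p^{f-1}=w_{f-1}$. No $w_e$ lies in this interval, so $\langle a;j,i\rangle=0$ by Proposition~\ref{prop:gap}. Apply Lemma~\ref{lem:basic}(d).
\end{proof}

The value $i=q-1$ is missing, and separation now fails. Take $R=1$ and the relation $N_0(X^ib)=N_1(X^ib^p)$, $i\in\mathcal I_1$. Comparing $(p,b)$ with $(0,Xb)$ shows as before that $N_0$ vanishes on multiples of $X^p-X$, and $N_0(X^m)=0$ for $m\le p-2$, but $N_0(X^{p-1})$ is free. There is a solution with $N_0(X^{p-1})\neq0$, namely $N_0=N_1=\big(h\mapsto\sum_{x\in\mathbb F_p}h(x)\big)$, because $b(x)^p=b(x)$ on $\mathbb F_p$. There are also solutions with $N_0=0$: any $N_1$ supported on the monomials $X^m$ with $m\equiv-1\pmod p$. We introduce the two operators that describe these solutions for general $R$.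

\emph{The operator $C$.} For a finite field $k$ of characteristic $p$ define $C:k[X]\to k[X]$ by
\[
C\Big(\sum_m\beta_mX^m\Big)=\sum_l\beta_{pl+p-1}^{1/p}X^l .
\]
It is additive, it is $\mathbb F_p$-linear, and $C(g^ph)=gC(h)$ for $g,h\in k[X]$; by additivity in $g$ and $h$ it suffices to check this when both are single terms. Hence $C^e(g^{p^e}h)=gC^e(h)$. Also $C^e(X^m)=X^l$ if $m=p^el+p^e-1$, and $C^e(X^m)=0$ if $m\not\equiv-1\pmod{p^e}$.

\emph{The point sums $S_d$.} For $d\ge1$ and $h\in\mathbb F_p[X]$ put $S_d(h)=\sum_{x\in\mathbb F_{p^d}}h(x)$. Since $\mathbb F_{p^d}^*$ is cyclic of order $p^d-1$, we have $S_d(X^m)=-1$ if $m>0$ and $(p^d-1)\mid m$, and $S_d(X^m)=0$ otherwise. So $S_d$ is a linear functional with values in $\mathbb F_p$. It vanishes on multiples of $X^{p^d}-X$, and $S_d(gh)=S_d(g^{p^d}h)$. For a vector $c$ we write $c\,S_dC^e$ for the map $h\mapsto S_d(C^eh)\,c$.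

\begin{lemma}\label{lem:almost}
Let $R\ge1$, $q=p^R$, and let $N_0,\dots,N_R$ be linear maps from $\mathbb F_p[X]$ to an $\mathbb F_p$-vector space $U$ that vanish at $X^m$ for $m\in\mathcal I_R$ and satisfy
\[
\sum_{e=0}^{R-1}N_e\big(X^ib^{p^e}\big)=N_R\big(X^ib^q\big)\qquad\text{for }i\in\mathcal I_R\text{ and all }b\in\mathbb F_p[X].
\]
Then there are $c_0,\dots,c_{R-1}\in U$ and a linear map $\eta:\mathbb F_p[X]\to U$ with
\[
N_e=c_eS_{R-e}C^e\quad(e<R),\qquad N_R=\sum_{e<R}c_eS_{R-e}C^e+\eta\circ C^R .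
\]
\end{lemma}

\begin{proof}
For $d<R$ and all $i,b$,
\[
S_{R-d}C^{d}\big(X^ib^{p^{d}}\big)=S_{R-d}\big(b\,C^{d}X^i\big)=S_{R-d}\big(b^{p^{R-d}}C^{d}X^i\big)=S_{R-d}C^{d}\big(X^ib^q\big).
\]
So if $N_d=c_dS_{R-d}C^d$ is known for all $d<e$, these terms can be moved to the right:
\begin{equation}\label{eq:moved}
\sum_{d=e}^{R-1}N_d\big(X^ib^{p^d}\big)=N'\big(X^ib^q\big)\quad(i\in\mathcal I_R),\qquad N'=N_R-\sum_{d<e}c_dS_{R-d}C^d .
\end{equation}
Let $e<R$. We form the alternating sum of \eqref{eq:moved} over $J_0=\{e+1,\dots,R\}$ at $(i,b)$ with $0\le i<p^e$. The exponents $i+\sigma_J$ have the form $j$ or $q+j$ with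
\[
0\le j\le A=p^e-1+\sum_{e<e'<R}p^{e'}=\frac{q-p^e}{p-1}-1 .
\]
Since $p\le(p-1)^2$ for $p\geq3$, we have $A<\frac q{p-1}-1\le q-1-\frac qp$. Hence all integers in $[0,q-2]$ and $[q,q+A]$ lie in $\mathcal I_R$, and $A\le q-2$, so the exponents are allowed. By \eqref{eq:alt}, and as in Lemma~\ref{lem:sep}, $N_e$ vanishes on the ideal generated by $D_e=\prod_{e'=e+1}^R(X^{p^{e'}}-X^{p^e})$. This polynomial is monic of degree $q+A+1-p^e$, which lies in $[q,q+A]$. Also $N_e(X^m)=0$ for $m<\deg D_e$, $m\ne q-1$. A linear map with these two properties is determined by its value at $X^{q-1}$.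

The functional $S_{R-e}C^e$ has the same two properties. It vanishes on multiples of $D_e$, because $D_e$ has the factor $X^q-X^{p^e}=(X^{p^{R-e}}-X)^{p^e}$, which $C^e$ turns into the factor $X^{p^{R-e}}-X$. It is nonzero at $X^m$ only if $m=p^em'+p^e-1$ with $m'$ a positive multiple of $p^{R-e}-1$. The smallest such $m$ is $q-1$, with value $-1$, and the next is $2q-p^e-1\ge2q-1-q/p>q+A$. Hence $N_e=c_eS_{R-e}C^e$ with $c_e=-N_e(X^{q-1})$.

After all $e<R$ are treated, \eqref{eq:moved} with $e=R$ gives $N'(X^ib^q)=0$ for $0\le i\le q-2$. So $N'$ vanishes at $X^m$ for $m\not\equiv-1\pmod q$, and $N'=\eta\circ C^R$ with $\eta(X^l)=N'(X^{ql+q-1})$.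
\end{proof}

Lemma~\ref{lem:almost} applies directly to \eqref{eq:Ea} for $a=0$. For $a\ge1$ the first sum of \eqref{eq:Ea}, which comes from the lower levels, is no longer known to vanish; it is only known to consist of point sums. The next proof shows that the relation itself forces it to vanish.

\begin{proposition}\label{prop:shape}
For $0\le a<f$ there are $c_{e,a}\in\mathcal O$ $(a\le e<f)$ and a linear map $\eta_{f-a}:\mathbb F_p[X]\to\mathcal O$ with
\[
\lambda_a^{w_e}=c_{e,a}S_{f-e}C^{e-a}\quad(a\le e<f),\qquad \lambda_a^\Phi=\sum_{e=a}^{f-1}c_{e,a}S_{f-e}C^{e-a}+\eta_{f-a}\circ C^{f-a},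
\]
and $c_{a,a'}=0$ for all $a'<a$.
\end{proposition}

\begin{proof}
We use induction on $a$. Put $R=f-a$, $q=p^R$, $N_e=\lambda_a^{w_{a+e}}$ for $0\le e<R$, $N_R=\lambda_a^\Phi$, and $\gamma_k=c_{a,a-k}$ for $1\le k\le a$. By induction $\lambda_{a-k}^{w_a}=\gamma_kS_RC^k$, and $C^k(X^{p^ki}b)=X^iC^k(b)$. So \eqref{eq:Ea} reads, for all multipliers $i$ for $w_a$ and all $b$,
\begin{equation}\label{eq:mixed}
\sum_{k=1}^aS_R\big(X^iC^k(b)\big)\gamma_k+\sum_{e=0}^{R-1}N_e\big(X^ib^{p^e}\big)-N_R\big(X^ib^q\big)=0 .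
\end{equation}
If all $\gamma_k$ are zero, Lemmas~\ref{lem:IR} and~\ref{lem:almost} give the statement for $a$. For $a=0$ there is nothing more to prove. Let $a\ge1$. We remove all of $N_0,\dots,N_R$ by the alternating sum over $J_0=\{0,\dots,R\}$ at $(0,b)$ and then show that the remaining relation forces $\gamma_k=0$.

\emph{Step 1: every $\sigma_J$ with $J\subset J_0$ is a multiplier for $w_a$.} We have $\sigma_J=j$ or $\sigma_J=q+j$ with $0\le j\le\frac{q-1}{p-1}$. In the first case $j\le\frac{q-1}2\le q-2$. In the second case we need $\frac{q-1}{p-1}<q-1-\frac qp$, that is, $\frac{p-2}{p-1}(q-1)>\frac qp$. For $p\ge5$ this follows from $\frac34(q-1)>\frac q5$, and for $p=3$ it is equivalent to $q>3$. So $\sigma_J\in\mathcal I_R$ unless $p=q=3$. In that case $R=1$, $\mathcal I_1=\{0,1,3\}$, the values of $\sigma_J$ are $0,1,3,4$, and $w_a=5\cdot3^a$. We must show $\langle a;4,5\rangle=0$, or by symmetry $\langle a;5,4\rangle=N_0(X^5)=0$. Take $i=3$, $b=X^2$ in \eqref{eq:mixed}. Here $C(b)=1$, $C^k(b)=0$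 for $k\ge2$, and $S_1(X^3)=0$ since $2\nmid3$, so $N_0(X^5)=N_1(X^9)$. Take $i=0$, $b=X^3$. Here $C(b)=0$, so $N_0(X^3)=N_1(X^9)$. Finally $N_0(X^3)=0$ because $3\in\mathcal I_1$.

\emph{Step 2: the alternating sum.} By \eqref{eq:alt} all terms $N_e$, $0\le e\le R$, drop out, and we are left with
\begin{equation}\label{eq:T}
\sum_{k=1}^aT_k(b)\,\gamma_k=0,\qquad T_k(b)=\sum_{J\subset J_0}(-1)^{|J_0\setminus J|}S_R\big(X^{\sigma_J}C^k(X^{|J_0\setminus J|}b)\big)\in\mathbb F_p .
\end{equation}
Write $S_R$ as a sum over $x\in\mathbb F_q$ and work in $\mathbb F_q[X]$. For a constant $y\in\mathbb F_q$ we have $yC^k(h)=C^k(y^{p^k}h)$. Applying this to $y=x^{\sigma_J}$ and summing over $J$ gives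
\[
T_k(b)=\sum_{x\in\mathbb F_q}\big[C^k(B_{k,x}\,b)\big](x),\qquad B_{k,x}=\prod_{e'=0}^R\big(x^{p^{k+e'}}-X\big).
\]

\emph{Step 3: the summands are Taylor coefficients.} Fix $x\in\mathbb F_q$ and let $\varepsilon=X-x$. For $0\le j\le p-1$ we have $C(\beta\varepsilon^{pl+j})=\beta^{1/p}\varepsilon^lC(\varepsilon^j)$, and $C(\varepsilon^j)$ is $0$ for $j\le p-2$ and $1$ for $j=p-1$, by degree. So $C$ acts on expansions in $\varepsilon$ by the same formula as on expansions in $X$, and $[C^k(h)](x)$ is the $p^k$-th root of the coefficient of $\varepsilon^{p^k-1}$ in $h$. Different $k$ read different coefficients, and we can choose $b$ so that only one is seen.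

\emph{Step 4: the choice of $b$.} Let $1\le k_0\le a$ and assume $\gamma_k=0$ for $k>k_0$. We show $\gamma_{k_0}=0$; descending induction then finishes the proof. Let $\xi$ generate $\mathbb F_q$ over $\mathbb F_p$, with minimal polynomial $\pi$ of degree $R$. As $\xi^{p^m}=\xi$ if and only if $R\mid m$, the order of vanishing of $B_{k,\xi}$ at $\xi$ is the number $\nu_k$ of multiples of $R$ among the $R+1$ consecutive integers $k,\dots,k+R$, so $\nu_k\in\{1,2\}$. Put $M=p^{k_0}-1-\nu_{k_0}$; then $M\ge0$ because $p\ge3$. Let $\omega\in\mathbb F_q^*$ be the coefficient of $(X-\xi)^{\nu_{k_0}}$ in $B_{k_0,\xi}$, and choose $\beta\in\mathbb F_q$ with $\mathrm{Tr}(\beta\omega)=1$, where $\mathrm{Tr}:\mathbb F_q\to\mathbb F_p$ is the trace, which is surjective.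

The natural map $\mathbb F_p[X]/(\pi^{p^a})\to\mathbb F_q[X]/((X-\xi)^{p^a})$ is injective, since a polynomial over $\mathbb F_p$ that is divisible by $(X-\xi)^{p^a}$ is divisible by $(X-\xi')^{p^a}$ for each of the $R$ distinct conjugates $\xi'$ of $\xi$. Both sides have dimension $Rp^a$ over $\mathbb F_p$, so the map is bijective. By the Chinese remainder theorem for the coprime moduli $\pi^{p^a}$ and $\big((X^q-X)/\pi\big)^{p^a}$ there is $b\in\mathbb F_p[X]$ such that
\[
b\equiv\beta(X-\xi)^M\ \bmod (X-\xi)^{p^a},\qquad (X-x)^{p^a}\mid b\ \text{ for all $x\in\mathbb F_q$ not conjugate to }\xi .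
\]
We compute $T_k(b)$ for $k\le k_0$ by Step~3.
\begin{itemize}
\item If $x$ is not conjugate to $\xi$, its contribution is $0$, since $p^k-1<p^a$.
\item If $x=\xi$ and $k<k_0$, then $B_{k,\xi}b$ vanishes at $\xi$ to order at least $M+1\ge p^{k_0}-2>p^k-1$, so the contribution is $0$.
\item If $x=\xi$ and $k=k_0$, then $B_{k_0,\xi}b$ vanishes at $\xi$ to order $\nu_{k_0}+M=p^{k_0}-1$ with leading coefficient $\beta\omega$ (here $M<p^a$ is used), so the contribution is $(\beta\omega)^{1/p^{k_0}}$.
\item If $x=\varphi(\xi)$ with $\varphi\in\mathrm{Gal}(\mathbb F_q/\mathbb F_p)$, let $\varphi$ act on coefficients. It commutes with $C$, fixes $b$ and maps $B_{k,\xi}$ to $B_{k,x}$, so the contribution of $x$ is the image under $\varphi$ of the contribution of $\xi$.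
\end{itemize}
Hence $T_k(b)=0$ for $k<k_0$, and $T_{k_0}(b)=\mathrm{Tr}\big((\beta\omega)^{1/p^{k_0}}\big)=\mathrm{Tr}(\beta\omega)=1$, as conjugate elements have the same trace. Now \eqref{eq:T} gives $\gamma_{k_0}=0$.
\end{proof}

\begin{corollary}\label{cor:shape}
For $1\le n\le f$ we have $\lambda_{f-n}^\Phi=\eta_n\circ C^n$. Moreover $\lambda_a^u=0$ for all $a<f$ and all $u<2p^f$ with $p^a\mid u$ and $u\ne p^f$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:shape}, $c_{e,a}=0$ for $a<e<f$. With $c_a=c_{a,a}$ we thus have $\lambda_a^{w_e}=0$ for $a<e<f$, $\lambda_a^{w_a}=c_aS_{f-a}$ and $\lambda_a^\Phi=c_aS_{f-a}+\eta_{f-a}\circ C^{f-a}$. Since $\lambda_f^\Phi=0$, relation \eqref{eq:Estar} says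
\[
\sum_{d=1}^f\big(S_d(b)\,c_{f-d}+\eta_d(C^db)\big)=0 .
\]
Take $b=X^{p(p^n-1)}$ with $1\le n\le f$. Then $C(b)=0$, and $S_d(b)=-1$ if $(p^d-1)\mid(p^n-1)$, that is, if $d\mid n$, while $S_d(b)=0$ otherwise. So $\sum_{d\mid n}c_{f-d}=0$ for $n=1,\dots,f$, and induction on $n$ gives $c_{f-n}=0$. This proves the first claim and shows $\lambda_a^{w_e}=0$ for $a\le e<f$. The second claim follows from Proposition~\ref{prop:gap} and the definition of $\Phi$.
\end{proof}

\section{A bilinear relation and the end of the proof}\label{sec:quad}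

It remains to show that $\eta_1,\dots,\eta_f$ are zero. The relation \eqref{eq:Estar} has become $\sum_n\eta_n\circ C^n=0$, which for $f\ge2$ has nonzero solutions such as $\eta_1=-\eta_2\circ C$. So far we have substituted only monomials $b$. A binomial $b=b_1+b_2$ gives more, because for instance $p^{-1}(b_1+b_2)^p$ contains mixed terms of level $0$ besides $p^{-1}b_1^p$ and $p^{-1}b_2^p$. We take the mixed terms in degree $K=2p^f$, the largest degree for which Corollary~\ref{cor:shape} controls all the weights that occur.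

\begin{proposition}\label{prop:bil}
For all monomials $b_1=X^{l_1}$ and $b_2=X^{l_2}$,
\[
\sum_{n=1}^f\eta_n\big(b_2\,C^n(b_1)+b_1\,C^n(b_2)\big)=0 .
\]
\end{proposition}

\begin{proof}
Let $K=2p^f$. The polynomial
\[
\frac2K\Big((Y+b_1+b_2)^K-(Y+b_1)^K-(Y+b_2)^K+Y^K\Big)
\]
is an admissible sum, so its class is zero. It is the sum of the terms
\[
p^{-f}\frac{K!}{s_0!\,s_1!\,s_2!}X^{l_1s_1+l_2s_2}Y^{s_0},\qquad s_0+s_1+s_2=K,\quad s_1,s_2\ge1 .
\]
For such a term let $a=\min(v(s_1),v(s_2))$.

If $a\ge f$, then $s_1=s_2=p^f$ and $s_0=0$. The term is an integer multiple of $p^{-f}X^{p^f(l_1+l_2)}$, of class zero by Lemma~\ref{lem:basic}(c).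

Let $a<f$, put $n=f-a\ge1$, and write $s_j=p^at_j$ for $j=0,1,2$, so that $t_0+t_1+t_2=2p^n$. Suppose first that $p\nmid t_1$. The multinomial coefficient equals $\frac K{s_1}\binom{K-1}{s_1-1}\binom{K-s_1}{s_2}$, and $p^{-f}K/s_1=p^{-a}\cdot2/t_1$. By (L1) the class of the term is
\[
\frac2{t_1}\binom{2p^n-1}{t_1-1}\binom{2p^n-t_1}{t_2}\,\big\langle a;\,l_1t_1+l_2t_2,\,t_0\big\rangle .
\]
The weight is $u=p^a(t_0+1)=2p^f-p^a(t_1+t_2-1)<2p^f$. By Corollary~\ref{cor:shape} the class is zero unless $u=p^f$, that is, $t_0=p^n-1$ and $t_1+t_2=p^n+1$. In that case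
\[
\binom{2p^n-1}{t_1-1}\binom{2p^n-t_1}{t_2}=\frac{(2p^n-1)!}{(t_1-1)!\,t_2!\,t_0!}=\binom{2p^n-1}{p^n-1}\binom{p^n}{t_2}.
\]
By Lucas's theorem $\binom{2p^n-1}{p^n-1}\equiv1$, and $\binom{p^n}{t_2}\equiv0$ for $1\le t_2<p^n$. So only $(t_1,t_2)=(1,p^n)$ survives, with class $2\lambda_a^\Phi(b_1b_2^{p^n})$. In particular the terms with $p\nmid t_1t_2$ have class zero. In the remaining case $p\mid t_1$, $p\nmid t_2$ the same computation with the indices exchanged leaves only $(t_1,t_2)=(p^n,1)$, with class $2\lambda_a^\Phi(b_1^{p^n}b_2)$.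

Sum over $a$ and divide by $2$. By Corollary~\ref{cor:shape}, $\lambda_{f-n}^\Phi(b_1b_2^{p^n})=\eta_n(b_2C^n(b_1))$ and $\lambda_{f-n}^\Phi(b_1^{p^n}b_2)=\eta_n(b_1C^n(b_2))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
We show $\eta_n=0$ by induction on $n$. Suppose $\eta_1=\dots=\eta_{n-1}=0$. Let $i,j\ge0$ with $i,j\not\equiv-1\pmod p$, and take $b_1=X^i$, $b_2=X^{p^nj+p^n-1}$ in Proposition~\ref{prop:bil}. Then $C(b_1)=0$, $C^n(b_2)=X^j$ and $C^{n'}(b_2)=0$ for $n'>n$, so $\eta_n(X^{i+j})=0$. Every $m\ge0$ is such a sum $i+j$: take $m=0+m$ if $m\not\equiv-1$, and $m=1+(m-1)$ if $m\equiv-1\pmod p$, where $1\not\equiv-1$ because $p\ge3$. Hence $\eta_n=0$.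

By Corollary~\ref{cor:shape} and Proposition~\ref{prop:power}, $\lambda_a^\Phi=0$ for all $a\le f$. This contradicts the definition of $\Phi$. Therefore $\mathcal O=0$, that is, $V=W$.
\end{proof}

\begin{remark}[where $p\ne2$ is used]
Sections~\ref{sec:rel} and~\ref{sec:min} do not use that $p$ is odd. For $p=2$, Example~\ref{ex:low} and Theorem~\ref{thm:two} give $\Phi=4$, a power of $p$ as Proposition~\ref{prop:power} requires. The hypothesis enters in the inequality $p\le(p-1)^2$ in Lemma~\ref{lem:almost}, in Step~1 and in the bounds on $M$ in Step~4 of Proposition~\ref{prop:shape}, in the division by $2$ in Proposition~\ref{prop:bil}, and in the decomposition $m=i+j$. The vanishing of the lower-level point sums is false for $p=2$. There $f=2$ and $w_1=6$, and \eqref{eq:thetaval} says that $\theta[X^iY^5]=S_1C(X^i)$ for all $i$. So $\lambda_0^{w_1}\ne0$, and $\theta$ sees in it exactly the point sum $S_{f-1}C$ whose coefficient $c_{1,0}$ is shown to be zero for odd $p$. In Step~4 this is the case $R=k_0=1$,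 $\nu_{k_0}=2$, where $M=p-3$ would be negative.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(a)]
Let $L_{\mathbb Z}$ be the additive group of all $H\in\mathbb Q[X,Y]$ with integral gradient and $A_{\mathbb Z}\subset L_{\mathbb Z}$ the subgroup of admissible sums. Let $p$ be an odd prime. For $H\in L_{\mathbb Z}$, Theorem~\ref{thm:odd} gives $H'\in A_{\mathbb Z}$ with $\nabla(H-H')\in p\,\mathbb Z[X,Y]^2$, so $(H-H')/p\in L_{\mathbb Z}$. Thus $L_{\mathbb Z}=A_{\mathbb Z}+pL_{\mathbb Z}$. If $L_{\mathbb Z}=A_{\mathbb Z}+N'L_{\mathbb Z}$, then $L_{\mathbb Z}=A_{\mathbb Z}+N'(A_{\mathbb Z}+pL_{\mathbb Z})=A_{\mathbb Z}+N'pL_{\mathbb Z}$. Starting from $N'=1$ and running through the prime factors of an odd $N$, we get $L_{\mathbb Z}=A_{\mathbb Z}+NL_{\mathbb Z}$, which gives the statement modulo $N$. If $N$ is even, a congruence $\nabla(X^3Y^3)\equiv\nabla H'\pmod N$ would also hold modulo $2$, contrary to Theorem~\ref{thm:two}.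
\end{proof}

\begin{thebibliography}{1}
\bibitem{Berson} Joost Berson, \emph{The tame automorphism group in two variables over basic Artinian rings}, arXiv:0910.3519 (2009).
\end{thebibliography}
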